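# Counting returns under exponential mixing: an easy shift, a hidden coin, and an iterated logarithm

## 1. Returns of the shift on a Cantor set

Let
$$X=\Big\{\sum_{\ell\ge1}3\beta_\ell4^{-\ell}:\beta_\ell\in\{0,1\}\Big\}\subset\mathbb R ,$$
and let $\mu$ be the law of the sum when the digits $\beta_\ell$ are independent fair bits. Write $\beta_\ell(x)$ for the digits of $x$; part (a) of the next lemma shows that they are determined by $x$. The *level-$L$ cylinder* of $x$ is the set of points of $X$ that share the first $L$ digits of $x$; its measure is $2^{-L}$. Balls are open: $B(x,r)=\{y:|y-x|<r\}$, empty if $r=0$.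

**Lemma 1 (geometry of $X$).** Let $x,y\in X$.

(a) If $x,y$ agree in the first $L$ digits, then $|x-y|\le4^{-L}$. If their first difference is at level $k$, then $|x-y|\ge2\cdot4^{-k}$.

(b) $B(x,\tfrac32 4^{-L})\cap X$ is exactly the level-$L$ cylinder of $x$.

(c) $\frac12r^{1/2}\le\mu(B(x,r))\le2r^{1/2}$ for $0<r\le1=\operatorname{diam}X$, and $\dim_{\rm H}X=\frac12$.

*Proof.* (a) Note $\sum_{\ell>L}3\cdot4^{-\ell}=4^{-L}$. This gives the first bound, and $|x-y|\ge3\cdot4^{-k}-4^{-k}$ gives the second.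

(b) Agreement in $L$ digits gives $|x-y|\le4^{-L}<\frac32 4^{-L}$. A first difference at $k\le L$ gives $|x-y|\ge2\cdot4^{-L}>\frac32 4^{-L}$.

(c) Let $4^{-L}<r\le4^{1-L}$ with $L\ge1$. By (a), $B(x,r)$ contains the level-$L$ cylinder of $x$. A point outside the level-$(L-1)$ cylinder is at distance at least $2\cdot4^{1-L}>r$, so $B(x,r)\cap X$ lies in that cylinder. Hence $2^{-L}\le\mu(B(x,r))\le2^{1-L}$, and $2^{-L}<r^{1/2}\le2^{1-L}$ turns this into the claim. The upper bound gives $\dim_{\rm H}X\ge\frac12$ by the mass distribution principle. The $2^L$ cylinders of level $L$ have diameter at most $4^{-L}$, so $\sum\operatorname{diam}^{1/2}\le1$, and $\dim_{\rm H}X\le\frac12$. $\square$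

Let $T_0$ be the shift, $T_0\big(\sum3\beta_\ell4^{-\ell}\big)=\sum3\beta_{\ell+1}4^{-\ell}$. Choose integers $L_n\ge0$ with $L_n\to\infty$ and $\sum_n2^{-L_n}=\infty$, and put $\psi(n)=\frac32 4^{-L_n}$. How often does $T_0^nx$ return to within $\psi(n)$ of its starting point? By Lemma 1(b), a return at time $n$ is the event
$$E_n=\{|T_0^nx-x|<\psi(n)\}=\{\beta_{n+\ell}=\beta_\ell\text{ for }1\le\ell\le L_n\}.$$

Let us look at two returns by hand. If $L_1=L_2=1$, then $E_1=\{\beta_2=\beta_1\}$ and $E_2=\{\beta_3=\beta_1\}$ are independent. If $L_1=L_2=2$, then $E_1\cap E_2=\{\beta_1=\beta_2=\beta_3=\beta_4\}$ has measure $\frac18$, not $\frac1{16}$. So returns at nearby times are correlated, and we must control by how much.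

**Proposition 3 (the shift).** For every $\varepsilon>0$ and $\mu$-a.e. $x$, with $\Phi(N)=\sum_{n\le N}2^{-L_n}=\sum_{n\le N}\mu(B(x,\psi(n)))$,
$$\sum_{n\le N}\mathbb 1_{E_n}(x)=\Phi(N)+O\big(\Phi(N)^{1/2}\log^{3/2+\varepsilon}\Phi(N)\big).$$

The proof needs a tool that turns variance bounds into almost sure bounds. We state it with several groups of times, because we use it again in Section 4; here there is one group. Throughout, for fixed $\varepsilon>0$,
$$a(v)=v^{1/2}\log^{3/2+\varepsilon}v\qquad(v\ge1).$$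

**Lemma 2 (maximal estimate).** On a probability space let $E_n$ be events, $g_n\ge0$ measurable, $f_n\in[0,1]$, with $g_n\le cf_n$ and $\Phi(N)=\sum_{n\le N}f_n\to\infty$. Put $D_n=\mathbb 1_{E_n}-g_n$ and $S(A)=\sum_{n\in A}D_n$. Let $G_i$ be finitely or countably many disjoint intervals of positive integers, and suppose
$$\int S(A)^2\le C_2\sum_{n\in A}f_n\quad\text{for every $i$ and every finite interval }A\subset G_i. \tag{1}$$
Then for every $\varepsilon>0$, almost surely there are $C$ and $v_0\ge e$ with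
$$|S(G_i\cap(0,N])|\le C\,a(\Phi(N))\qquad\text{for all $i$ and all $N$ with }\Phi(N)\ge v_0. \tag{2}$$

*Proof.* **Step 1: cut time into pieces of mass about one.** Let $n_0=0$ and $n_v=\min\{N:\Phi(N)\ge v\}$ for integers $v\ge1$. As $f_n\le1$, we have $v\le\Phi(n_v)<v+1$ for $v\ge1$.

**Step 2: control all dyadic pieces at once.** For $k\ge1$ let
$$Y_k=\sum_i\sum_{s=0}^k\ \sum_{u\ge0:\,(u+1)2^s\le2^k}S\big(G_i\cap(n_{u2^s},n_{(u+1)2^s}]\big)^2 .$$
For fixed $s$ the intervals are disjoint and fill $(0,n_{2^k}]$, and the $G_i$ are disjoint. So (1) gives $\int Y_k\le C_2(k+1)\Phi(n_{2^k})\le C_2(k+1)(2^k+1)$. Hence $\sum_k\int Y_k/(2^kk^{2+2\varepsilon})<\infty$, and almost surely $Y_k\le2^kk^{2+2\varepsilon}$ for all large $k$.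

**Step 3: bound the sum up to $n_v$.** Let $1\le v<2^k$ and write $v=2^{s_1}+2^{s_2}+\cdots$ with $s_1>s_2>\cdots$. The intervals $(0,2^{s_1}]$, $(2^{s_1},2^{s_1}+2^{s_2}]$, … number at most $k$, partition $(0,v]$, and have the form $(u2^s,(u+1)2^s]$, since each left endpoint is a multiple of $2^s$. By Cauchy–Schwarz, for every $i$ and all large $k$,
$$|S(G_i\cap(0,n_v])|\le(kY_k)^{1/2}\le2^{k/2}k^{3/2+\varepsilon}.$$

**Step 4: pass to all $N$.** Let $n_v\le N<n_{v+1}$, that is, $v=\lfloor\Phi(N)\rfloor$. The count $\sum_{n\in G_i,\,n\le N}\mathbb 1_{E_n}$ is monotone in $N$. The sum of $g_n$ over $G_i\cap(n_v,n_{v+1}]$ is at most $c(\Phi(n_{v+1})-\Phi(n_v))\le2c$. Therefore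
$$S(G_i\cap(0,n_v])-2c\le S(G_i\cap(0,N])\le S(G_i\cap(0,n_{v+1}])+2c .$$
Take $k$ minimal with $v+1<2^k$. Then $2^{k-1}\le v+1\le2v$, so $2^k\le4v$ and $k\le2+\log_2v$. Step 3, applied to $v$ and $v+1$, gives (2) for $v$ large. $\square$

*Proof of Proposition 3.* **Step 1: a return is independent of the digits seen so far.** Fix $\beta_1,\dots,\beta_n$. The conditions $\beta_{n+\ell}=\beta_\ell$, $\ell=1,\dots,L_n$, determine $\beta_{n+1},\dots,\beta_{n+L_n}$ one after another, also when $L_n>n$. Exactly one continuation works, so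
$$\mu(E_n\mid\beta_1,\dots,\beta_n)=2^{-L_n}=:f_n. \tag{3}$$

**Step 2: covariances.** Let $D_n=\mathbb 1_{E_n}-f_n$ and $m<n$. If $L_m\le n-m$, then $E_m$ is determined by $\beta_1,\dots,\beta_n$, and (3) gives $\int D_mD_n=0$. If $L_m>n-m$, then $E_m\subset E_m'=\{\beta_{m+\ell}=\beta_\ell,\ 1\le\ell\le n-m\}$. The event $E_m'$ is determined by $\beta_1,\dots,\beta_n$ and has measure $2^{-(n-m)}$, by the argument of Step 1. So $\mu(E_m\cap E_n)\le2^{-(n-m)}f_n$; also $f_mf_n\le2^{-(n-m)}f_n$. In both cases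
$$\Big|\int D_mD_n\,d\mu\Big|\le2^{-(n-m)}f_n. \tag{4}$$

**Step 3: sum.** For any finite interval $A$, $\int S(A)^2\le\sum_{n\in A}f_n+2\sum_{m<n}2^{-(n-m)}f_n\le3\sum_{n\in A}f_n$. Apply Lemma 2 with the single group $G_1=\mathbb N$ and $g_n=f_n$. $\square$

The decisive feature is the factor $f_n$ in (4). It comes from (3): nothing that the orbit has shown before time $n$ influences a return at time $n$. What survives if we know only that the system mixes?

## 2. Exponentially mixing systems and two theorems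

Let $(X,\mathcal B,\mu)$ be a probability space with $X\subseteq\mathbb R^d$ and $\mathcal B$ its Borel $\sigma$-algebra, and let $T:X\to X$ be measurable. The system is *measure-preserving* if $\mu(T^{-1}E)=\mu(E)$ for $E\in\mathcal B$.

**Definition (exponential mixing).** For a collection $\mathcal C$ of measurable sets and $n\ge1$ let
$$\phi(n)=\sup\Big\{\Big|\frac{\mu(E\cap T^{-n}F)}{\mu(F)}-\mu(E)\Big|:E\in\mathcal C,\ F\in\mathcal B,\ \mu(F)>0\Big\}.$$
Then $\mu$ is *exponentially mixing with respect to $(T,\mathcal C)$* if $\phi(n)=O(\gamma^n)$ for some $\gamma\in(0,1)$.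

**Definition (Ahlfors regularity).** $\mu$ is *$\tau$-Ahlfors regular* if $c^{-1}r^\tau\le\mu(B(x,r))\le cr^\tau$ for all $x\in X$, $0<r\le\operatorname{diam}X$, with a constant $c\ge1$.

By Lemma 1(c), the Cantor measure is $\frac12$-Ahlfors regular. The next lemma checks mixing, for the shift now and for another map later.

**Lemma 4 (independent digits give mixing).** Let $X,\mu$ be as in Section 1, with $X\subset\mathbb R=\mathbb R\times\{0\}^{d-1}\subset\mathbb R^d$. Let $T$ be $\mu$-preserving and suppose that for every $n\ge1$ the digits $(\beta_1(x),\dots,\beta_n(x))$ are independent of $T^nx$. Then $\phi(n)\le2^{1-n}$ for all $n\ge1$, where $\mathcal C$ is the family of all balls of $\mathbb R^d$ intersected with $X$.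

*Proof.* A ball of $\mathbb R^d$ meets the line in an interval $J$; let $E=X\cap J$. The convex hulls of the level-$n$ cylinders are disjoint intervals. If a cylinder meets both $E$ and $X\setminus E$, its hull contains an endpoint of $J$, so there are at most two such cylinders. Let $E^-$ be the union of the $n$-cylinders inside $E$, and $E^+$ the union of those meeting $E$. By hypothesis $\mu(E^\pm\cap T^{-n}F)=\mu(E^\pm)\mu(F)$. As $E^-\subset E\subset E^+$, both $\mu(E\cap T^{-n}F)$ and $\mu(E)\mu(F)$ lie in $[\mu(E^-)\mu(F),\mu(E^+)\mu(F)]$, whose length is at most $2\cdot2^{-n}\mu(F)$. $\square$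

For the shift, $T_0^nx$ has the digits $\beta_{n+1},\beta_{n+2},\dots$, so Lemma 4 applies.

Now the general question, which comes from Junjie Huang, Bing Li and Sanju Velani, "Exponential mixing for Gibbs measures on self-conformal sets and applications", arXiv:2504.00632 (2025). We refer to the following as the *standing setting*. The system $(X,\mathcal B,\mu,T)$ in $\mathbb R^d$ is measure-preserving; $\mu$ is $\tau$-Ahlfors regular with $\tau=\dim_{\rm H}X$. The collection $\mathcal C$ consists of balls of $\mathbb R^d$ intersected with $X$ and contains all $B(y,r)\cap X$ with $y\in X$, $r>0$; $\mu$ is exponentially mixing with respect to $(T,\mathcal C)$. The function $\psi:\mathbb R\to\mathbb R_{\ge0}$ satisfies $\psi(x)\to0$ as $x\to\infty$ and $\sum_n\psi(n)^\tau=\infty$. Put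
$$R(N,x)=\sum_{n=1}^N\mathbb 1_{B(x,\psi(n))}(T^nx),\qquad\Psi(N,x)=\sum_{n=1}^N\mu(B(x,\psi(n))).$$
By Ahlfors regularity $\Psi(N,x)\to\infty$. Is it true that, for every $\varepsilon>0$ and $\mu$-a.e. $x$,
$$R(N,x)=\Psi(N,x)+O\big(\Psi(N,x)^{1/2}\log^{3/2+\varepsilon}\Psi(N,x)\big)\,? \tag{5}$$
The constants may depend on $x$ and $\varepsilon$. For the shift with the radii above, Proposition 3 says yes. In general the answer is **no**, and even the main term can fail.

**Theorem 5.** Let $d\ge1$ and let $X\subset\mathbb R=\mathbb R\times\{0\}^{d-1}\subset\mathbb R^d$ and $\mu$ be as in Section 1 (so $\mu$ is $\tau$-Ahlfors regular with $\tau=\frac12=\dim_{\rm H}X$). There are a continuous $\mu$-preserving $T:X\to X$ with $\phi(n)\le2^{1-n}$ for $\mathcal C$ the family of all balls of $\mathbb R^d$ intersected with $X$, and a positive non-increasing $\psi$ with $\psi\to0$, $\sum\psi(n)^\tau=\infty$, for which $\Psi(N,x)=\Psi(N)$ does not depend on $x$ and, for $\mu$-a.e. $x$,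
$$\liminf_{N\to\infty}\frac{R(N,x)}{\Psi(N)}=0,\qquad\limsup_{N\to\infty}\frac{R(N,x)}{\Psi(N)}=\infty .$$

Since $\Psi^{1/2}\log^{3/2+\varepsilon}\Psi=o(\Psi)$, formula (5) would force $R/\Psi\to1$. So (5) fails for a.e. $x$ and every $\varepsilon>0$, in every dimension $d\ge1$.

There is also a positive result. Let $\log^*N$ be the number of iterations of $\log$ needed to bring $N$ to a value $\le1$. For instance $10^6\mapsto13.8\ldots\mapsto2.6\ldots\mapsto0.96\ldots$, so $\log^*10^6=3$.

**Theorem 6.** In the standing setting let $\tau>0$, and suppose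

(H) there are $C_0$ and $\gamma\in(0,1)$ with $|\mu(E\cap E'\cap T^{-n}F)-\mu(E\cap E')\mu(F)|\le C_0\gamma^n\mu(F)$ for all $n\ge1$, $F\in\mathcal B$ and all balls $E,E'$ centered in $X$.

If $d=1$, (H) holds automatically. Under (H), for every $\varepsilon>0$ and a.e. $x$:

(a) $R(N,x)=\Psi(N,x)+O\big((1+\log^*N)\,\Psi^{1/2}\log^{3/2+\varepsilon}\Psi\big)$;

(b) if for some $\eta>0$ the function $\Phi_0(N)=\sum_{n\le N}\psi(n)^\tau$ satisfies $\Phi_0(e^N)\ge(1+\eta)\Phi_0(N)$ for all large $N$, then $R(N,x)=\Psi(N,x)+O(\Psi^{1/2}\log^{3/2+\varepsilon}\Psi)$.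

Here $\Phi_0(y)$ means the sum over $n\le y$. For example, $\psi(n)^\tau=1/n$ has $\Phi_0(N)\sim\log N$ and $\Phi_0(e^N)\sim N$, so (b) applies. Theorem 5 with $d=1$ shows that the factor $\log^*N$ in (a), or the growth condition in (b), cannot simply be dropped.

## 3. What mixing says about two returns, and what it does not

We first try to repeat Section 1 with mixing in place of (3). The event $E_m\cap E_n$ involves $x$ in two balls at once, one around $T^mx$ and one around $T^nx$; this is why (H) speaks of two balls.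

**Lemma 7.** If $d=1$ and $\tau>0$, then (H) holds.

*Proof.* $X$ is bounded, because $c^{-1}r^\tau\le1$ for $r\le\operatorname{diam}X$. Let $\alpha=\inf X$. For $b>\alpha$ choose $z\in X$ with $z<(\alpha+b)/2$. Then $z<b$ and $2z-b<\alpha$, so $X\cap(-\infty,b)=X\cap B(z,b-z)$ is a ball centered in $X$, and it satisfies the mixing bound with error $\phi(n)\mu(F)$. By decreasing limits so does $X\cap(-\infty,a]$ for $a\ge\alpha$; the remaining half-lines give the empty set. The intersection of two balls is empty or of the form $X\cap(a,b)$, a difference of two such nested sets, so it satisfies the bound with error $2\phi(n)\mu(F)$. Finally $\phi(n)\le1$ and $\phi(n)=O(\gamma^n)$ give $2\phi(n)\le C_0\gamma^n$ for all $n\ge1$. $\square$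

From here to the end of Section 4, assume (H) and $\tau>0$. As in Lemma 7, $X$ is bounded; also $\operatorname{diam}X>0$. Taking $E'$ of large radius gives the bound for a single ball. The letter $C$ denotes constants independent of $m,n,x$.

The next lemma lets the balls depend on $T^nx$: up to an error $C_0\gamma^n$, we may treat $T^nx$ as a fresh point $y$.

**Lemma 8.** Let $c_1,c_2:X\to X$ and $\rho_1,\rho_2:X\to[0,\infty)$ be Borel. Then
$$\Big|\mu\{x:|x-c_k(T^nx)|<\rho_k(T^nx),\ k=1,2\}-\int\mu\big(B(c_1(y),\rho_1(y))\cap B(c_2(y),\rho_2(y))\big)\,d\mu(y)\Big|\le C_0\gamma^n .$$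

*Proof.* **Step 1: countably many values.** Apply (H) on each set $F$ where all four functions are constant, and sum the errors $C_0\gamma^n\mu(F)$.

**Step 2: approximate.** Fix a dense sequence in $X$. Let $c_k^{(p)}(y)$ be its first term within $2^{-p}$ of $c_k(y)$, and $\rho_k^{(p)}=\max(0,2^{-p}(\lfloor2^p\rho_k\rfloor-1))$. Then $\rho_k^{(p)}>\rho_k-2\cdot2^{-p}$ always, and $\rho_k^{(p)}\le\rho_k-2^{-p}$ whenever $\rho_k^{(p)}>0$. Fix $x$ and $y$. If $|x-c_k|<\rho_k$, then for large $p$
$$|x-c_k^{(p)}|\le|x-c_k|+2^{-p}<\rho_k-2\cdot2^{-p}<\rho_k^{(p)}.$$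
If $|x-c_k|\ge\rho_k$, then either $\rho_k^{(p)}=0$, or $|x-c_k^{(p)}|\ge\rho_k-2^{-p}\ge\rho_k^{(p)}$. So the indicators of $|x-c_k^{(p)}|<\rho_k^{(p)}$ converge pointwise to that of $|x-c_k|<\rho_k$. Dominated convergence in both terms finishes the proof. $\square$

**Removing tiny radii.** Let $E_n=\{x:|T^nx-x|<\psi(n)\}$. Lemma 8 with $c_k(y)=y$, $\rho_k=\psi(n)$ gives $\mu(E_n)\le\int\mu(B(y,\psi(n)))\,d\mu(y)+C_0\gamma^n$. Over the $n$ with $\psi(n)^\tau<n^{-2}$ the right side is summable. So a.s. only finitely many of these $E_n$ occur, and these $n$ contribute $O(1)$ to $\Psi$ and to $\Phi_0$. Let $t_0$ be a large integer, fixed in Section 4, such that $\psi(n)\le\min(1,\operatorname{diam}X)$ for $n>t_0$. Put $r_n=0$ if $n\le t_0$ or $\psi(n)^\tau<n^{-2}$, and $r_n=\psi(n)$ otherwise. Replacing $\psi(n)$ by $r_n$ changes $R,\Psi,\Phi_0$ only by $O(1)$, for a.e. $x$. With the new radii put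
$$f_n=r_n^\tau\in\{0\}\cup[n^{-2},1],\quad\Phi(N)=\sum_{n\le N}f_n,\quad g_n(x)=\mu(B(x,r_n))\le cf_n,\quad D_n=\mathbb 1_{E_n}-g_n ,$$
where $E_n$ now means $\{|T^nx-x|<r_n\}$. Then $\Phi(N)\to\infty$, and $D_n=0$ if $r_n=0$.

**Lemma 9 (two returns).** For $m<n$ with $r_m,r_n>0$,
$$\int D_n^2\,d\mu\le Cf_n,\qquad\Big|\int D_mD_n\,d\mu\Big|\le C(\gamma^m+\gamma^{n-m}f_n).$$

*Proof.* **Step 1: the square.** As $|D_n|\le1$, $\int D_n^2\le\mu(E_n)+\int g_n\le2\int g_n+C_0\gamma^n\le Cf_n$, because $\gamma^n\le Cn^{-2}\le Cf_n$.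

**Step 2: both returns.** Apply Lemma 8 at time $m$ with $c_1(y)=y$, $\rho_1=r_m$, $c_2(y)=T^{n-m}y$, $\rho_2=r_n$:
$$\mu(E_m\cap E_n)=\iint\mathbb 1[|y-x|<r_m]\,\mathbb 1[|T^{n-m}y-x|<r_n]\,d\mu(y)\,d\mu(x)+O(\gamma^m).$$
For fixed $x$ the inner integral is $\mu(B(x,r_m)\cap T^{-(n-m)}B(x,r_n))=g_m(x)g_n(x)+O(\gamma^{n-m}g_n(x))$, by mixing with $E=B(x,r_m)$ and $F=B(x,r_n)$. Hence $\mu(E_m\cap E_n)=\int g_mg_n\,d\mu+O(\gamma^m+\gamma^{n-m}f_n)$.

**Step 3: the cross terms.** Apply Lemma 8 at time $m$ with $c_1(y)=y$, $\rho_1=r_m$, $c_2\equiv z$, $\rho_2=r_n$, and integrate over $z$. The left event integrates to $\int\mathbb 1_{E_m}g_n$. The right side integrates to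
$$\iiint\mathbb 1[|x-y|<r_m]\mathbb 1[|x-z|<r_n]\,d\mu(x)\,d\mu(y)\,d\mu(z)=\int g_mg_n\,d\mu .$$
So $\int\mathbb 1_{E_m}g_n=\int g_mg_n+O(\gamma^m)$. In the same way, at time $n$, $\int\mathbb 1_{E_n}g_m=\int g_mg_n+O(\gamma^n)$.

**Step 4: combine.** Expand $\int D_mD_n=\mu(E_m\cap E_n)-\int\mathbb 1_{E_m}g_n-\int\mathbb 1_{E_n}g_m+\int g_mg_n$; the main terms cancel and $\gamma^n\le\gamma^m$. $\square$

Compare this with (4). The term $\gamma^{n-m}f_n$ is there, but there is a second term $\gamma^m$ *without* a factor $f_n$. Here the direct argument stops. Summing $\gamma^m$ over $m<n\le N$ can give a constant times $N$, while (1) needs $O(\Phi(N))$; for $f_n=1/n$ the target is only $\log N$. The term cannot be improved by the same argument: replacing $T^mx$ by a fresh point costs $\gamma^m$ absolutely, since $E_n$ depends on $x$ as well as on $T^mx$, and the mixing error is proportional to the measure of an event $F$ in the variable $T^mx$ alone.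

Which pairs are bad? Since $f_n\ge n^{-2}$ when it is not zero, $\gamma^m$ is harmless once $m$ is at least a large multiple of $\log n$. The trouble is confined to $m\lesssim\log n$: a return at an exponentially earlier time may influence a later one. Section 4 takes what can be had while avoiding these pairs. Sections 5 to 9 show that the influence can be real.

## 4. Groups of exponentially growing times: proof of Theorem 6

**Step 1: choose groups without bad pairs.** Choose $C_1$ with $\gamma^{C_1/2}\le e^{-2}$, and let $t_{i+1}=\lfloor\exp(t_i/C_1)\rfloor$, $G_i=(t_i,t_{i+1}]\cap\mathbb N$ for $i\ge0$. Take $t_0\ge1$ so large that the $t_i$ increase to infinity and $\exp(t_i/C_1)-1\ge C_1(t_i+1)$ for all $i$. Then $t_{i+1}/C_1\ge t_i+1$, so $t_{i+2}\ge\lfloor e^{t_i+1}\rfloor\ge e^{t_i}$.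

**Step 2: count the groups.** Let $i$ be the largest index with $t_i<N$, if there is one, and $k=\lfloor i/2\rfloor$. By Step 1, $N>t_{2k}$, and $t_{2k}$ is at least the $k$-fold exponential of $t_0\ge1$. So $k$ logarithms leave $N$ above $1$, and $\log^*N\ge k+1$. The number of groups meeting $[1,N]$ is $i+1\le2k+2\le2\log^*N$. In particular it is at most $2\log^*N+3$ for every $N$.

**Step 3: the variance inside a group.** Let $m<n$ lie in the same $G_i$. Then $\log n\le t_i/C_1<m/C_1$, so $\gamma^{m/2}\le e^{-2\log n}=n^{-2}$, and $\gamma^m\le\gamma^{m/2}n^{-2}\le\gamma^{m/2}f_n$ if $f_n>0$. Terms with $r_m=0$ or $r_n=0$ vanish, so Lemma 9 gives for every interval $A\subset G_i$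
$$\int S(A)^2d\mu\le C\sum_{n\in A}f_n+2C\sum_{m<n;\ m,n\in A}(\gamma^{m/2}+\gamma^{n-m})f_n\le C_2\sum_{n\in A}f_n .$$
This is (1), so Lemma 2 gives (2), simultaneously for all groups.

**Step 4: add the groups.** Let $N\in G_i$. As $D_n=0$ for $n\le t_0$,
$$\sum_{n\le N}D_n=\sum_{i'<i}S\big(G_{i'}\cap(0,t_{i'+1}]\big)+S\big(G_i\cap(0,N]\big).$$
The finitely many groups with $\Phi(t_{i'+1})<v_0$ contribute $O(1)$. By (2) the rest is at most
$$C\sum_{i'<i,\ \Phi(t_{i'+1})\ge v_0}a(\Phi(t_{i'+1}))+C\,a(\Phi(N)). \tag{6}$$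

**Step 5: part (a).** The function $a$ increases, and by Step 2 there are at most $2\log^*N+3$ terms, each at most $C\,a(\Phi(N))$. So $\sum_{n\le N}D_n=O((1+\log^*N)a(\Phi(N)))$.

**Step 6: part (b).** We have $0\le\Phi_0-\Phi\le K$ for some $K$. So for large integers $t$
$$\Phi(e^t)\ge(1+\eta)\Phi_0(t)-K\ge(1+\eta)\Phi(t)-K\ge(1+\tfrac\eta2)\Phi(t),$$
since $\Phi\to\infty$. With Step 1, $\Phi(t_{i+2})\ge(1+\frac\eta2)\Phi(t_i)$ for all $i\ge i_0$. Going backwards from $t_i$ and from $t_{i-1}$ in steps of two, $\Phi(t_{i-2p})$ and $\Phi(t_{i-1-2p})$ are at most $(1+\frac\eta2)^{-p}\Phi(t_i)$, as long as the indices stay $\ge i_0$. For $\lambda\le1$ and $\lambda v\ge1$ we have $a(\lambda v)\le\lambda^{1/2}a(v)$. So the sum in (6) is at most $2\sum_p(1+\frac\eta2)^{-p/2}a(\Phi(t_i))+O(1)\le C_\eta\,a(\Phi(N))+O(1)$.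

**Step 7: return to $\Psi$.** With the new radii $\sum_{n\le N}D_n$ is the return count minus $\sum_{n\le N}g_n$; undoing the replacement costs $O(1)$. Also $c^{-1}f_n\le g_n\le cf_n$, so $c^{-1}\Phi\le\Psi\le c\Phi$ up to $O(1)$, and $a(\Phi(N))\le C\,a(\Psi(N,x))$ for large $N$. With Lemma 7 this proves Theorem 6. $\blacksquare$

## 5. How one hidden coin can decide many returns

Now we build the system of Theorem 5. A system with many independent coordinates evolves by a shift $\sigma$ on a space $\Omega$, and a point $x\in X$ encodes $\omega\in\Omega$ through its digits. We choose the encoding. Fix a level $\ell$ and times $n$ comparable to $2^\ell$ (up to a small factor), and let the radius demand agreement in $\ell+h$ digits. Call $n$ a *near-return* if the first $\ell$ digits of $x$ and $T^nx$ agree. It is a *return* if the next $h$ digits, the *tails*, agree as well.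

Suppose the tail of a point with no near-return is a fresh fair string, $u_0$ for $x$ and $u_n$ for $T^nx$. If $x$ has a near-return at time $n$, let its tail be $\theta\oplus u_n$ instead of $u_0$, where $\theta$ is a fair string and $\oplus$ is addition mod 2. If $T^nx$ itself has no near-return, its tail is $u_n$, so the near-return becomes a return exactly when $\theta=0$. If many levels use the same $\theta$, then $\theta$ decides all their near-returns together: with probability $2^{-h}$ all of them are returns, otherwise none is. The count is then about $2^h$ times too large, or about zero.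

This design has to meet four demands.

1. *Mixing.* The tail $\theta\oplus u_n$ of $x$ must be independent of $T^nx$, which shows $u_n$. This holds as long as $\theta$ stays hidden.
2. *Hiding.* Earlier levels $i$ display $\theta\oplus u^{(i)}_{n_i}$. The string $u^{(i)}_{n_i}$ acts as a pad. It must not be visible in the later points $T^nx$ (it is not, once $n>n_i$) nor in the digits of $x$ used so far. So each level needs its own pad, and pads may be written into $x$ only much later.
3. *Completeness.* All of $\omega$, including $\theta$, the pads and the future, must be readable from $x$, or $T$ would not be a map on $X$. We store these bits one at a time at very sparse levels. When a tail $u_0$ is displaced by $\theta\oplus u_n$, it moves to the place where $u_n$ would have been stored.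
4. *One near-return per level.* Two near-returns $n\ne n'$ at one level would need the one tail of $x$ to equal both $\theta\oplus u_n$ and $\theta\oplus u_{n'}$, with different pads. So near-returns must be rare at each level (expected number $\kappa$, tiny). We use very many levels, a *block*, with one $\theta$.

In block $b$ we take $h_b\approx\log_2b$. Then $2^{h_b}\to\infty$, while $\sum_bP(\theta^{(b)}=0)=\infty$.

## 6. Stages, levels and the encoding

**Step 1: parameters.** For $b=1,2,\dots$ put
$$h_b=\lfloor\log_2(b+1)\rfloor\ge1,\quad\kappa_b=8^{-b},\quad K_b=8^b2^{b^2},\quad L_b=\kappa_bK_b=2^{b^2}.$$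
Stages $j=1,2,\dots$ are grouped consecutively; block $b$ consists of $K_b$ stages, the set $\mathcal J_b$. Let $b(j)$ be the block of stage $j$, $h(j)=h_{b(j)}$, $\kappa(j)=\kappa_{b(j)}$, $\nu_j=(j-1)+\sum_{i<j}h(i)$.

Let $Q_1=1$, $e_0=0$. Given $Q_j$ (and $\ell_{j-1}$ if $j\ge2$), choose $\ell_j$ so large that
$$\ell_j\ge Q_j+1,\quad\ell_j\ge\ell_{j-1}+h(j-1)+1\ (j\ge2),\quad\kappa(j)2^{\ell_j}\ge1,\quad Q_j4^{\nu_j}2^{-\ell_j}\le2^{-j}\kappa(j)/2, \tag{7}$$
and put $N_j=\lfloor\kappa(j)2^{\ell_j}\rfloor$, $e_j=2Q_j+N_j-1$, $I_j=\{2Q_j,\dots,e_j\}$, $Q_{j+1}=e_j+Q_j$. Then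
$$|I_j|=N_j,\qquad\tfrac12\kappa(j)\le N_j2^{-\ell_j}\le\kappa(j),\qquad e_i<Q_{i+1}\le Q_j\ \text{ for }i<j. \tag{8}$$
We call $Q_j$ the *horizon* of stage $j$: the first $\ell_j$ digits will depend only on times below $Q_j$. Near-returns of stage $j$ are looked for at times in $I_j$.

For instance, in block 1, $h_1=1$, $\kappa_1=\frac18$, $K_1=16$. With $Q_1=1$ and $\nu_1=0$ the last condition asks $2^{-\ell_1}\le\frac1{32}$, so we may take $\ell_1=5$. Then $N_1=4$, $I_1=\{2,3,4,5\}$, $Q_2=6$. Next $\nu_2=2$, and $6\cdot16\cdot2^{-\ell_2}\le\frac1{64}$ allows $\ell_2=13$, so $N_2=1024$, $I_2=\{12,\dots,1035\}$, $Q_3=1041$.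

**Step 2: three kinds of levels.** *Stage levels* are $\ell_j+1,\dots,\ell_j+h(j)$, $j\ge1$. *Storage levels* are $\ell_j$, $j\ge2$. All other levels are *own levels*. By (7) these do not overlap. Exactly $\nu_j$ of the levels $\le\ell_j$ are not own. In the example, levels $1,\dots,5$ are own, $6$ is the stage level of stage $1$, $7,\dots,12$ are own, $13$ is a storage level, and $14$ is the stage level of stage $2$.

**Step 3: the bits.** $\Omega$ is the space of sequences $\omega=(\omega_i)_{i\ge0}$, where $\omega_i$ consists of bits $c_i^{(\ell)}$ ($\ell$ own), strings $u_i^{(j)}\in\{0,1\}^{h(j)}$ ($j\ge1$) and strings $\theta_i^{(b)}\in\{0,1\}^{h_b}$ ($b\ge1$). Under $P$ all bits are independent and fair. A bit of $\omega_i$ has *time* $i$, and $(\sigma\omega)_i=\omega_{i+1}$. In block $b$ the hidden coin of $\omega$ is $\theta_0^{(b)}$.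

**Step 4: where the remaining bits are stored.** Let $\mathfrak B$ be the set of all bits of the $\theta_0^{(b)}$, $b\ge1$, and all bits of time $\ge1$. Fix a bijection from the storage levels $\{\ell_k:k\ge2\}$ to $\mathfrak B$ such that

* (S1) the bit stored at $\ell_k$ has time $<Q_k$;
* (S2) the bits of $\theta_0^{(b)}$, and the bits of $u_i^{(j)}$ with $i\ge1$ and $b(j)=b$, are stored at levels $\ell_k$ with $b(k)>b$.

It exists. Each bit is eligible for all but finitely many slots $k$. Each slot has infinitely many eligible bits, for instance all $c_1^{(\ell)}$, since $Q_k\ge2$ for $k\ge2$. Enumerate $\mathfrak B$ and give the slots $k=2,3,\dots$ in turn the first unused eligible bit. Once a bit is eligible for good, each slot that passes it over uses up one of the finitely many bits before it in the enumeration. So every bit is stored.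

**Step 5: the digits.** Define $\beta_\ell(\omega)$ recursively in $\ell$, for all $\omega\in\Omega$. Write $w_j=(\beta_1,\dots,\beta_{\ell_j})$ and $s_j=(\beta_{\ell_j+1},\dots,\beta_{\ell_j+h(j)})$.

* Own level $\ell$: $\beta_\ell=c_0^{(\ell)}$.
* Stage $j$: let $\mathcal M_j(\omega)=\{n\in I_j:w_j(\sigma^n\omega)=w_j(\omega)\}$ and $n_j(\omega)=\min\mathcal M_j(\omega)$, with $n_j=\emptyset$ if $\mathcal M_j$ is empty. Put
$$s_j(\omega)=\theta_0^{(b(j))}\oplus u_{n_j}^{(j)}\ \text{ if }n_j\ne\emptyset,\qquad s_j(\omega)=u_0^{(j)}\ \text{ if }n_j=\emptyset. \tag{9}$$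
* Storage level $\ell_k$: $\beta_{\ell_k}$ is the stored bit, except when the stored bit is the $r$-th bit of some $u_n^{(j)}$ with $n=n_j(\omega)$; then $\beta_{\ell_k}$ is the $r$-th bit of $u_0^{(j)}$.

In the exception $n\ge1$, so $b(j)<b(k)$ by (S2); hence $j<k$ and $n_j$ is already defined. In the example, $n_1$ is the first $n\in\{2,3,4,5\}$ for which $(c_n^{(1)},\dots,c_n^{(5)})=(c_0^{(1)},\dots,c_0^{(5)})$. If there is one, $\beta_6=\theta_0^{(1)}\oplus u_{n_1}^{(1)}$, and otherwise $\beta_6=u_0^{(1)}$.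

**Lemma 10 (which bits a digit sees).** $w_j(\omega)$ depends on finitely many bits, all of time $<Q_j$. It depends on no bit of $u_i^{(k)}$ with $k\ge j$, $i\ge0$, and on no $c_0^{(\ell)}$ with $\ell>\ell_j$. Moreover $n_j$ and $s_j$ depend on finitely many bits, all of time $<Q_{j+1}$; on no $c_0^{(\ell)}$ with $\ell>\ell_j$; and on no bit of $u_i^{(k)}$ with $k\ge j+1$.

*Proof.* Induction on $j$. The word $w_1$ consists of the $c_0^{(\ell)}$ with $\ell\le\ell_1$. Assume the statement for $w_i$, $i\le j$, and for $n_i,s_i$, $i<j$.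

Both $n_j$ and $s_j$ are functions of $w_j(\omega)$, of the words $w_j(\sigma^n\omega)$ with $n\in I_j$, and, for $s_j$, of $\theta_0^{(b(j))}$, $u_0^{(j)}$ and $u_n^{(j)}$ with $n\in I_j$. The word $w_j(\sigma^n\omega)$ uses times in $[n,n+Q_j)$; these are positive and less than $e_j+Q_j=Q_{j+1}$. This gives the statement for $n_j$ and $s_j$.

Passing to $w_{j+1}$ adds $s_j$, own digits $c_0^{(\ell)}$ with $\ell<\ell_{j+1}$, and the digit at $\ell_{j+1}$. The stored bit there has time $<Q_{j+1}$ by (S1) and is not a $c_0$-bit. If it is a bit of $u_i^{(k)}$, then $b(k)<b(j+1)$ by (S2), so $k\le j$; in that case the digit may also depend on $n_k$ and $u_0^{(k)}$ with $k\le j$, which are covered. $\square$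

## 7. The encoding is a measure-preserving homeomorphism

**Lemma 11.** The map $\pi:\Omega\to\{0,1\}^{\mathbb N}$, $\pi(\omega)=(\beta_\ell(\omega))_{\ell\ge1}$, is a homeomorphism carrying $P$ to the fair coin measure.

*Proof.* **Step 1: separate the bits that are never moved.** Let $U_j=(u_0^{(j)},(u_n^{(j)})_{n\in I_j})$, and call a bit *inert* if it belongs to no $U_j$. Stored bits are replaced only when they belong to $u^{(j)}_{n_j}$, and $n_j\in I_j$. So every inert bit appears unchanged as the digit at its level. Let $D_j$ consist of $s_j$ and the digits at the storage slots of the $u_n^{(j)}$, $n\in I_j$. Up to reordering, $\beta=(\text{inert bits},D_1,D_2,\dots)$.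

**Step 2: each stage is a bijection once $n_j$ is known.** By (9) and the storage rule, $D_j=f_{\theta,n_j}(U_j)$ with $\theta=\theta_0^{(b(j))}$. Here $f_{\theta,\emptyset}=\mathrm{id}$ and $f_{\theta,n}(u_0,(u_m)_m)=(\theta\oplus u_n,(u_m')_m)$ with $u'_n=u_0$ and $u'_m=u_m$ for $m\ne n$. Each $f_{\theta,n}$ is a bijection of a finite set.

**Step 3: $n_j$ is a function of the inert bits and $D_1,\dots,D_{j-1}$.** First consider $w_j(\omega)$. Its digits are own digits, which are inert; digits of $s_i$ with $i<j$, which are part of $D_i$; and digits at $\ell_k$ with $k\le j$. Such a slot holds an inert bit, shown unchanged, or a bit of some $u_n^{(i)}$ with $n\in I_i$. In the second case $b(i)<b(k)\le b(j)$, so $i<j$ and the digit is part of $D_i$. Next consider $w_j(\sigma^n\omega)$ with $n\in I_j$. By Lemma 10 it depends on bits of time $\ge n\ge2Q_j$ and on no $u^{(k)}$ with $k\ge j$. If it depends on a bit of $u_m^{(i)}$ with $i<j$, then $m\ge2Q_j>e_i$, so $m\notin I_i\cup\{0\}$ and the bit is inert.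 All other bits involved are $c$- or $\theta$-bits, which are inert.

**Step 4: triangular structure.** Fix the inert bits. By Steps 2 and 3 the map $(U_1,\dots,U_J)\mapsto(D_1,\dots,D_J)$ is triangular with bijective diagonal parts. So it is a bijection of a finite set and preserves the uniform measure, for every $J$. Hence $(\text{inert},D_1,D_2,\dots)$ has the law of $(\text{inert},U_1,U_2,\dots)$, that is, fair independent bits. Given arbitrary inert bits and $D_j$, the $U_j$ are recovered one after another, uniquely, so $\pi$ is bijective. Each digit depends on finitely many bits, so $\pi$ is a continuous bijection of compact metrizable spaces, hence a homeomorphism. $\square$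

Let $\chi(\beta)=\sum3\beta_\ell4^{-\ell}$, a homeomorphism $\{0,1\}^{\mathbb N}\to X$ by Lemma 1(a). Identify $\omega$ with $x=\chi(\pi(\omega))$, and put
$$T=(\chi\pi)\,\sigma\,(\chi\pi)^{-1}.$$
Then $T$ is continuous, preserves $\mu$ since $\sigma$ preserves $P$, and $T^nx$ corresponds to $\sigma^n\omega=(\omega_i)_{i\ge n}$.

## 8. The first $n$ digits are independent of the $n$-th iterate

**Lemma 12.** For every $n\ge1$, $(\beta_1,\dots,\beta_n)$ is uniform on $\{0,1\}^n$ and independent of $(\omega_i)_{i\ge n}$.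

*Proof.* **Step 1: reduce to one tail.** Let $Q_j\le n<Q_{j+1}$, and let $\mathcal T$ be the $\sigma$-algebra generated by $(\omega_i)_{i\ge Q_j}$. By (7), $\ell_{j+1}-1\ge Q_{j+1}>n$. So it suffices that $(\beta_1,\dots,\beta_{\ell_{j+1}-1})$ is uniform and independent of $\mathcal T$. These digits are $w_j$, $s_j$ and the own bits $c_0^{(\ell)}$ with $\ell_j+h(j)<\ell<\ell_{j+1}$. By Lemma 10 these own bits are fair and independent of $(w_j,s_j,\mathcal T)$. Also $w_j$ uses only times $<Q_j$, so it is independent of $\mathcal T$, and it is uniform by Lemma 11. It remains to show that $s_j$ is uniform given $(w_j,\mathcal T)$.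

**Step 2: a symmetry that moves only $s_j$.** Let $b=b(j)$ and $v\in\{0,1\}^{h_b}$. Let $\iota:\Omega\to\Omega$ add $v$ (mod 2) to $\theta_0^{(b)}$, to $u_0^{(j)}$, and to $u_n^{(i)}$ for all $i<j$ with $b(i)=b$ and all $n\in I_i$. It preserves $P$. It does not change $(\omega_i)_{i\ge Q_j}$, because $n\le e_i<Q_j$ here. We claim
$$w_j\circ\iota=w_j,\qquad s_j\circ\iota=s_j\oplus v. \tag{10}$$

**Step 3: shifted words do not change.** Let $i\le j$ and $n\in I_i$. By Lemma 10, $w_i(\sigma^n\omega)$ uses only times $\ge n\ge2Q_i>0$ and only strings $u^{(i')}$ with $i'<i$. An affected bit of positive time with stage $i'<i$ lies in $u_m^{(i')}$ with $m\in I_{i'}$, so $m\le e_{i'}<Q_i<n$. Hence it is not used, and $w_i(\sigma^n\omega)$ is unchanged.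

**Step 4: $\beta_\ell$ does not change for $\ell\le\ell_j$.** We use induction on $\ell$.

* Own digits are not affected.
* At a stage $i<j$, $n_i$ is unchanged, by induction and Step 3. If $b(i)\ne b$, neither $\theta_0^{(b(i))}$ nor $u^{(i)}$ is affected. If $b(i)=b$ and $n_i\ne\emptyset$, then $s_i=\theta_0^{(b)}\oplus u_{n_i}^{(i)}$ and both summands change by $v$. If $b(i)=b$ and $n_i=\emptyset$, then $s_i=u_0^{(i)}$, which is not affected as $i\ne j$.
* At a storage level $\ell_k$ with $k\le j$ we have $b(k)\le b$. By (S2) the stored bit is not affected, since the affected bits in $\mathfrak B$ are stored in later blocks. A replacement bit belongs to $u_0^{(j')}$ with $b(j')<b(k)\le b$, so it is not affected, and $n_{j'}$ is unchanged by induction and Step 3.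

**Step 5: stage $j$ moves.** By Steps 3 and 4, $n_j$ is unchanged. If $n_j\ne\emptyset$, then $\theta_0^{(b)}$ changes by $v$ and $u_{n_j}^{(j)}$ is not affected. If $n_j=\emptyset$, then $s_j=u_0^{(j)}$ changes by $v$. This proves (10).

**Step 6: conclude.** For bounded $f=f(w_j,(\omega_i)_{i\ge Q_j})$ and all $a,v$, invariance of $P$ under $\iota$ gives $E[f\,\mathbb 1_{s_j=a}]=E[f\,\mathbb 1_{s_j=a\oplus v}]$. So $s_j$ is uniform given $(w_j,\mathcal T)$. $\square$

As $T^nx$ is a function of $(\omega_i)_{i\ge n}$, Lemma 4 applies and gives $\phi(n)\le2^{1-n}$ for all $n\ge1$, with $\mathcal C$ all balls of $\mathbb R^d$ intersected with $X$. So mixing holds with the same bound as for the shift.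

## 9. Counting returns block by block

**Step 1: the radii.** Put $\psi(t)=\frac32 4^{-(\ell_j+h(j))}$ for $e_{j-1}<t\le e_j$, and $\psi(t)=\psi(1)$ for $t\le0$. This is positive and non-increasing and tends to $0$. By Lemma 1(b), for $e_{j-1}<n\le e_j$ we have $\mu(B(x,\psi(n)))=2^{-\ell_j-h(j)}$, so $\Psi(N,x)=\Psi(N)$ does not depend on $x$. A return at time $n$ is the event
$$E_n=\{w_j(\sigma^n\omega)=w_j(\omega)\ \text{and}\ s_j(\sigma^n\omega)=s_j(\omega)\}.$$

**Step 2: times outside the $I_j$ do not matter.** Let $e_{j-1}<n<2Q_j$ and $n'=\min(n,\ell_j+h(j))$. On $E_n$ the first $n'$ digits of $x$ and of $T^nx$ agree. By Lemma 12 the former are uniform and independent of $T^nx$. So $P(E_n)\le2^{-n'}\le2^{-n}+2^{-\ell_j}$. By (7), $\sum_n2^{-n}+\sum_j2Q_j2^{-\ell_j}<\infty$, so a.s. only finitely many of these $E_n$ occur. These times contribute at most $\sum_j2Q_j2^{-\ell_j}<\infty$ to $\Psi$.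

**Step 3: notation for one stage.** For fixed $j$ and all $n\ge1$ let $A_n=\{w_j(\sigma^n\omega)=w_j(\omega)\}$. Put
$$M_j=|\mathcal M_j|=\sum_{n\in I_j}\mathbb 1_{A_n},\qquad R_j=\sum_{n\in I_j}\mathbb 1_{E_n}\le M_j,$$
$$Z_j=\sum_{n,n'\in I_j,\ n\ne n'}\mathbb 1_{A_n\cap A_{n'}}+\sum_{n,n'\in I_j}\mathbb 1_{A_n\cap A_{n+n'}}.$$
$M_j$ counts near-returns and $R_j$ returns. $Z_j$ detects the two ways in which the design can be disturbed: several near-returns, or a near-return of $T^nx$ itself.

**Step 4: the coin decides.** We show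
$$\big|R_j-M_j\mathbb 1[\theta_0^{(b(j))}=0]\big|\le Z_j. \tag{11}$$
If $M_j=0$, the left side is $0$. If $M_j\ge2$, it is at most $M_j\le M_j(M_j-1)\le Z_j$. Let $M_j=1$ and $n=n_j$. If $\mathcal M_j(\sigma^n\omega)\ne\emptyset$, some $n'\in I_j$ has $w_j(\sigma^{n+n'}\omega)=w_j(\sigma^n\omega)=w_j(\omega)$, so $Z_j\ge1=M_j$. If $\mathcal M_j(\sigma^n\omega)=\emptyset$, then by (9) $s_j(\sigma^n\omega)=u_n^{(j)}$, while $s_j(\omega)=\theta_0^{(b(j))}\oplus u_n^{(j)}$. So $E_n$ occurs exactly when $\theta_0^{(b(j))}=0$, and the left side is $0$.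

**Step 5: moments for one stage.** By Lemma 10, $w_j(\omega)$ is a function of $(\omega_i)_{i<Q_j}$. For $n\ge2Q_j$, $w_j(\sigma^n\omega)$ is a function of $(\omega_i)_{n\le i<n+Q_j}$, uniform on $\{0,1\}^{\ell_j}$. So, conditionally on $(\omega_i)_{i<2Q_j}$:

* $P(A_n\mid\cdot)=2^{-\ell_j}$ for $n\ge2Q_j$, hence $E[M_j\mid(\omega_i)_{i<2Q_j}]=N_j2^{-\ell_j}$;
* $P(A_n\cap A_{n'}\mid\cdot)=4^{-\ell_j}$ for $n,n'\ge2Q_j$ with $|n-n'|\ge Q_j$;
* $P(A_n\cap A_{n'}\mid\cdot)\le4^{-(\ell_j-\nu_j)}=4^{-\ell_j}4^{\nu_j}$ for $n,n'\ge2Q_j$ with $0<|n-n'|<Q_j$, comparing only the $\ell_j-\nu_j$ own digits, which are the independent bits $c_n^{(\ell)}$ and $c_{n'}^{(\ell)}$.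

In the second sum of $Z_j$ the two times differ by $n'\ge2Q_j$. Hence, by (7) and (8),
$$EZ_j\le N_j^24^{-\ell_j}+2N_jQ_j4^{-\ell_j}4^{\nu_j}+N_j^24^{-\ell_j}\le3\kappa(j)^2;$$
the middle term is $2(N_j2^{-\ell_j})(Q_j4^{\nu_j}2^{-\ell_j})\le2\kappa(j)\cdot2^{-j}\kappa(j)/2\le\kappa(j)^2$. Since $M_j^2=M_j+M_j(M_j-1)\le M_j+Z_j$, also $EM_j^2\le\kappa(j)+3\kappa(j)^2\le4\kappa(j)$. For $i<j$, $M_i$ depends only on times $<Q_{i+1}\le Q_j$, and the conditional mean of $M_j$ is constant, so $\operatorname{Cov}(M_i,M_j)=0$.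

**Step 6: sum over a block.** Let $M_{[b]},Z_{[b]},R_{[b]}$ be the sums of $M_j,Z_j,R_j$ over $j\in\mathcal J_b$. Let $m_b=EM_{[b]}=\sum_{j\in\mathcal J_b}N_j2^{-\ell_j}\in[\frac12L_b,L_b]$. The stage times of block $b$ contribute to $\Psi$
$$\Psi_b=2^{-h_b}m_b\ge\frac{L_b}{2(b+1)}.$$
By (11) and Step 5,
$$\big|R_{[b]}-M_{[b]}\mathbb 1[\theta_0^{(b)}=0]\big|\le Z_{[b]},\qquad EZ_{[b]}\le3\kappa_bL_b,\qquad\operatorname{Var}M_{[b]}\le4L_b. \tag{12}$$
By Markov and Chebyshev,
$$P(Z_{[b]}>2^{-b}\Psi_b)\le6(b+1)2^b\kappa_b=6(b+1)4^{-b},\qquad P\big(|M_{[b]}-m_b|>\tfrac12m_b\big)\le\frac{16L_b}{m_b^2}\le\frac{64}{L_b}.$$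
Both bounds are summable, so a.s. for all large $b$
$$Z_{[b]}\le2^{-b}\Psi_b,\qquad\tfrac12m_b\le M_{[b]}\le\tfrac32m_b. \tag{13}$$

**Step 7: earlier blocks are negligible.** We have $\sum_{b'<b}L_{b'}\le2\cdot2^{(b-1)^2}=o(\Psi_b)$. Earlier blocks contribute to $\Psi$ at most $\sum_{b'<b}L_{b'}$. To $R$ they contribute at most $\sum_{b'<b}M_{[b']}$, which is a.s. at most $O(1)+\frac32\sum_{b'<b}L_{b'}$ by (13). Let $N_b^*$ be the last time $e_j$ of block $b$. With Step 2, a.s.
$$\Psi(N_b^*)=(1+o(1))\Psi_b\to\infty,\qquad R(N_b^*,x)=R_{[b]}+o(\Psi_b).$$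
Since $\Psi(N)\to\infty$, Lemma 1(c) also gives $\sum\psi(n)^\tau=\infty$.

**Step 8: both faces of the coin come up.** The strings $\theta_0^{(b)}$, $b\ge1$, are independent and uniform, with $P(\theta_0^{(b)}\ne0)\ge\frac12$ and $P(\theta_0^{(b)}=0)=2^{-h_b}\ge\frac1{b+1}$. By the second Borel–Cantelli lemma, a.s. each alternative occurs for infinitely many $b$.

* If $\theta_0^{(b)}\ne0$, then $R_{[b]}\le Z_{[b]}\le2^{-b}\Psi_b$ by (12) and (13), so along these $b$ the ratio $R(N_b^*,x)/\Psi(N_b^*)$ tends to $0$.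
* If $\theta_0^{(b)}=0$, then $R_{[b]}\ge M_{[b]}-Z_{[b]}\ge\frac12m_b-2^{-b}\Psi_b=(2^{h_b-1}-2^{-b})\Psi_b$, so along these $b$ the ratio tends to $\infty$.

This proves Theorem 5, and (5) is disproved. $\blacksquare$
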